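# Nonsingular actions of a Lévy group: translations on the quotient of a Hilbert space by a discrete subgroup

Some very large topological groups cannot act on a probability space in a measure preserving way, except trivially. Can such a group still act if we only ask that sets of measure zero be preserved? This question, taken from E. Glasner, B. Tsirelson and B. Weiss, "The automorphism group of the Gaussian measure cannot act pointwise", arXiv:math/0311450 (2003), is made precise below. We begin with the case where the answer is an easy no.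

## 1. Lévy groups, and continuous actions that preserve a probability measure

**Definition.** Let $G$ be a Polish group. It is a *Lévy group* if there are compact subgroups $K_1\subset K_2\subset\cdots$ of $G$ with $\bigcup_nK_n$ dense in $G$, such that the normalized Haar measures $m_n$ of $K_n$ form a *Lévy family*: whenever Borel sets $A_n\subset K_n$ satisfy $\liminf_n m_n(A_n)>0$, we have $m_n(VA_n)\to1$ for every neighborhood $V$ of the identity.

Here $m_n(VA_n)$ means $m_n(K_n\cap VA_n)$. Shrinking $V$ makes the requirement harder, so we may and do take $V$ open; then $VA_n$ is open and there is no measurability problem.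

**Example.** The circle, with $K_n=\mathbb T$ for all $n$, fails: take for $A_n$ a fixed short arc and for $V$ a short arc about $1$. In general $K_n\supset K_1$, so the $K_n$ do not shrink, and concentration has to come from high dimension. Here is a group where it does. Let $\mathbb T\subset\mathbb C$ be the unit circle and let $L^0([0,1],\mathbb T)$ be the group of measurable maps $x:[0,1]\to\mathbb T$ modulo null sets, with the complete separable invariant metric $d(x,y)=\int|x-y|\,dt$. Let $K_n\cong\mathbb T^{2^n}$ consist of the maps constant on dyadic intervals of length $2^{-n}$. The union is dense: conditional expectations of $x$ on dyadic intervals converge to $x$ a.e., and we normalize their values where they are nonzero. Let $A\subset K_n$ be Borel with $m_n(A)>0$, let $V=\{d(x,1)<\varepsilon\}$, and put $f(x)=\min\{\varepsilon,\inf_{a\in A}d(x,a)\}$. Then $f=0$ on $A$, and $f=\varepsilon$ off $VA$, so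
$$\operatorname{Var}f=\tfrac12\iint(f(x)-f(y))^2\,dm_n\,dm_n\ \ge\ \varepsilon^2\,m_n(A)\,(1-m_n(VA)).$$
Changing one of the $2^n$ coordinates changes $f$ by at most $2\cdot2^{-n}$. By the Efron–Stein inequality ($\operatorname{Var}f$ is at most the sum over coordinates of the expected variance in that coordinate), $\operatorname{Var}f\le2^n\cdot\frac14(2\cdot2^{-n})^2=2^{-n}$. Hence $1-m_n(VA)\le2^{-n}/(\varepsilon^2m_n(A))$, and the group is Lévy. We shall use this variance argument again.

**Definition.** A *Borel action* of $G$ on a standard Borel space $X$ is a Borel map $G\times X\to X$ that is a group action. With a probability measure $\mu$ on $X$, the action is *measure preserving* if each $g$ preserves $\mu$, and *nonsingular* if for each $g$ and each Borel $A$ we have $\mu(g^{-1}A)=0\iff\mu(A)=0$. It is *trivial* if for every $g$, $gx=x$ for $\mu$-a.e. $x$, and *nontrivial* otherwise. For a $\sigma$-finite measure $\nu$, the action is *ergodic* if every Borel $P$ such that $P\triangle gP$ is null for every $g$ is null or conull.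

**Example.** $\mathbb R$ acts on itself by translation. With $\mu$ a Gaussian measure the action is nonsingular but not measure preserving. (The only compact subgroup of $\mathbb R$ is $0$, so $\mathbb R$ is not a Lévy group.)

It is known that a Lévy group admits no nontrivial measure preserving Borel action. The case of a continuous action has a short proof, which we now give. Its tool is averaging over $K_n$.

**Lemma 1.** Let a Lévy group $G$ act in a Borel way on $X$, preserving a $\sigma$-finite measure $\nu$. Let $A$ be Borel with $\nu(A)<\infty$, and put $a_n(x)=m_n\{k\in K_n:kx\in A\}$. Then $a_n$ is a $K_n$-invariant Borel function, $a_n=P_n1_A$ where $P_n$ is the orthogonal projection of $L^2(X,\nu)$ onto the $K_n$-fixed vectors, and $P_n1_A\to P1_A$ in $L^2$, where $P$ is the projection onto the $G$-fixed vectors.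

*Proof.* Borel measurability is Fubini, and $a_n(k'x)=a_n(x)$ by right invariance of $m_n$. Let $Tf(x)=\int f(kx)\,dm_n(k)$ on $L^2(X,\nu)$. It is a contraction, its values are $K_n$-fixed, and if $f$ is $K_n$-fixed then $Tf=f$ a.e. by Fubini. Since $\nu$ is invariant and $m_n$ is invariant under $k\mapsto k^{-1}$,
$$\langle Tf,h\rangle=\iint f(kx)\overline{h(x)}=\iint f(x)\overline{h(k^{-1}x)}=\langle f,Th\rangle .$$
So $T$ is idempotent and self-adjoint with range the $K_n$-fixed vectors, that is, $T=P_n$, and $a_n=T1_A$.

The $P_n$ decrease, so they converge strongly to the projection onto the vectors fixed by $\bigcup K_n$. We must see that such vectors are $G$-fixed. The unitary representation $g\mapsto(f\mapsto f\circ g^{-1})$ on the separable space $L^2(X,\nu)$ has Borel matrix coefficients $g\mapsto\int f(g^{-1}x)\overline{h(x)}\,d\nu$, by Fubini. The unitary group of a separable Hilbert space is Polish in the weak (equivalently strong) operator topology, so the representation is a Borel homomorphism between Polish groups, hence continuous (Pettis). As $\bigcup K_n$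 is dense, vectors fixed by $\bigcup K_n$ are fixed by $G$. $\square$

One more remark is used twice: if $VA\subset Q$, then for every $x$
$$\{k\in K_n:kx\in Q\}\ \supset\ K_n\cap V\{k\in K_n:kx\in A\}, \tag{1}$$
because $k=vk_1$ with $k_1x\in A$ gives $kx=v(k_1x)\in VA\subset Q$.

**Proposition 2.** Let a Lévy group $G$ act continuously on a Polish space $X$, preserving a Borel probability measure $\mu$. Then the action is trivial.

*Proof.* **Step 1: nothing leaks out of a slightly larger open set.** Let $O,U\subset X$ be open and $V$ an open neighborhood of the identity with $VO\subset U$. We claim $\mu(gO\setminus U)=0$ for every $g\in G$.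

Let $a_n,b_n$ be the averages of Lemma 1 for $O$ and $U$, and $f=P1_O$, $h=P1_U$. Along some subsequence $(n_j)$ we have $a_{n_j}\to f$ and $b_{n_j}\to h$ a.e. So $f\ge0$. Let $I=\{f>0\}$. Since $f$ is $G$-fixed, $I\triangle gI$ is null for every $g$, and $1_I$, $1_{X\setminus I}$ are $G$-fixed vectors. First, $O\subset I$ mod null, because
$$\mu(O\setminus I)=\langle1_O,1_{X\setminus I}\rangle=\langle P1_O,1_{X\setminus I}\rangle=\langle f,1_{X\setminus I}\rangle=0 .$$
Second, take $x\in I$ with $a_{n_j}(x)\to f(x)>0$. Put $A_n=\{k\in K_n:kx\in O\}$ for $n$ in the subsequence and $A_n=K_n$ otherwise. Then $\liminf m_n(A_n)>0$, so $m_n(VA_n)\to1$, and by (1) $b_{n_j}(x)\to1$. So $h=1$ a.e. on $I$. Hence $\mu(U\cap I)=\langle1_U,1_I\rangle=\langle h,1_I\rangle=\mu(I)$, that is, $I\subset U$ mod null. Altogether $gO\subset gI=I\subset U$ mod null.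

**Step 2: separate $x$ from $gx$.** Suppose $\mu\{x:gx\ne x\}>0$ for some $g$. For each $x$ with $gx\neq x$ choose disjoint open sets $U_x\ni x$ and $U_x'\ni gx$, and by continuity an open $O_x\ni x$ and an open neighborhood $V_x$ of the identity with $V_xO_x\subset U_x$ and $gO_x\subset U'_x$. By the Lindelöf property countably many $O_x$ cover $\{gx\ne x\}$, so some $O_x$ has positive measure. By Step 1, $gO_x\subset U_x$ mod null. But $gO_x\subset U'_x$, so $\mu(O_x)=\mu(gO_x)=0$, a contradiction. $\square$

In particular a Lévy group has no nontrivial continuous homomorphism to $\mathbb T$, since such a homomorphism would give a nontrivial action on $\mathbb T$ by rotations.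

What changes if $\mu$ is only preserved up to equivalence?

## 2. Infinite invariant measures: no fixed vectors, but a growth restriction

A natural intermediate case: the action preserves an infinite $\sigma$-finite measure $\nu$. Then any probability measure $\mu\sim\nu$ is nonsingular. Proposition 2 rested on $P1_O\neq0$. If $\nu(X)=\infty$ and the action is ergodic, then $P=0$. Indeed, for a $G$-fixed $f\in L^2$ and $c>0$, the set $\{|f|>c\}$ is invariant mod null and has finite measure, so it is null; hence $f=0$. So $a_n\to0$ in $L^2$, the sets $\{k:kx\in O\}$ have small measure, and the Lévy property, which concerns sets of measure bounded below, is silent about them.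

It is not completely silent: many translates of a small set make up a large one. This yields a restriction valid for every Lévy group, which tells us what an example must look like.

**Lemma 3.** Let $G$ be a Lévy group and $V$ an open neighborhood of the identity. For every $C\ge1$ there is $n_0$ such that for $n\ge n_0$ and Borel $A\subset K_n$ with $m_n(A)\le\frac1{4C}$ we have $m_n(VA)\ge C\,m_n(A)$.

*Proof.* **Step 1: a uniform form of the Lévy property.** For each $\delta\in(0,1]$, $\inf\{m_n(VU):U\subset K_n\text{ Borel},\ m_n(U)\ge\delta\}\to1$. If not, there are $\eta>0$ and, for infinitely many $n$, sets $U_n$ with $m_n(U_n)\ge\delta$ and $m_n(VU_n)\le1-\eta$. Take $A_n=U_n$ for these $n$ and $A_n=K_n$ for the others; this contradicts the definition.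

**Step 2: enlarge $A$ by random translates.** Let $\beta=m_n(A)$; we may assume $\beta>0$. Put $j=\lceil\frac1{4C\beta}\rceil$. Since $\frac1{4C\beta}\ge1$, $j\le\frac1{2C\beta}$. Let $k_1,\dots,k_j\in K_n$ be independent and Haar distributed. A given $k$ lies in $Ak_l$ iff $kk_l^{-1}\in A$, which has probability $\beta$. So the expected measure of $\bigcup_lAk_l$ is $1-(1-\beta)^j\ge1-e^{-j\beta}\ge1-e^{-1/(4C)}=:\delta$. Fix $k_1,\dots,k_j$ such that $U=\bigcup_lAk_l$ has $m_n(U)\ge\delta$. By Step 1 there is $n_0=n_0(C,V)$ such that $m_n(VU)\ge\frac12$ for $n\ge n_0$. Since $K_n\cap VU=\bigcup_l(K_n\cap VA)k_l$, we get $j\,m_n(VA)\ge\frac12$, so $m_n(VA)\ge\frac1{2j}\ge C\beta$. $\square$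

**Theorem 4.** Let a Lévy group $G$ act in a Borel way, ergodically, on a standard Borel space $X$, preserving a $\sigma$-finite measure $\nu$ with $\nu(X)=\infty$. Then for every Borel $A$ with $\nu(A)>0$ and every neighborhood $V$ of the identity, the outer measure $\nu^*(VA)$ is $\infty$. Consequently, for a continuous action on a Polish space, $\nu$ cannot be locally finite.

*Proof.* **Step 1: reductions.** We may shrink $V$ to an open neighborhood, and $A$ to a subset of finite positive measure. Suppose $\nu^*(VA)<\infty$, and let $Q\supset VA$ be Borel with $\nu(Q)<\infty$. Let $a_n,q_n$ be the averages of Lemma 1 for $A$ and $Q$.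

**Step 2: split $A$ according to the size of $a_n$.** Fix $C\ge1$ and let $S_n=\{a_n\le\frac1{4C}\}$, a $K_n$-invariant Borel set. By (1) and Lemma 3, $q_n\ge Ca_n$ on $S_n$ for $n\ge n_0$. By Fubini, the invariance of $\nu$ and the $K_n$-invariance of $S_n$,
$$\nu(A\cap S_n)=\iint1_{S_n}(kx)1_A(kx)\,d\nu\,dm_n=\int_{S_n}a_n\,d\nu\le\frac1C\int q_n\,d\nu=\frac{\nu(Q)}C .$$
Off $S_n$ we have $1<4Ca_n$, so
$$\nu(A\setminus S_n)\le4C\int_Aa_n\,d\nu=4C\,\langle P_n1_A,1_A\rangle .$$

**Step 3: let $n\to\infty$.** By Lemma 1, $P_n1_A\to P1_A$, and $P=0$ as shown at the start of this section. So $\nu(A)\le\nu(Q)/C$ for every $C\ge1$, and $\nu(A)=0$, a contradiction.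

**Step 4: local finiteness.** Let the action be continuous and $\nu$ locally finite. Since $X$ is second countable and $\nu\ne0$, there is $x\in\operatorname{supp}\nu$. Take an open $U\ni x$ with $\nu(U)<\infty$, and by continuity a neighborhood $V$ of the identity and an open $O\ni x$ with $VO\subset U$. Then $\nu(O)>0$ and $\nu(VO)<\infty$, contradicting the first claim. $\square$

So Haar measure of a group acting on itself is not the way: it is locally finite. In fact a nontrivial Lévy group is not locally compact. If it were, left translation on itself would preserve a left Haar measure, $\sigma$-finite, and ergodically (a set invariant mod null under all translations is null or conull, by Fubini). That contradicts Proposition 2 or Theorem 4, according to whether the total mass is finite or infinite. If there is an example, its invariant measure must live on a space larger than the group, and must be infinite near every point of its support.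

## 3. Translating $B/\Lambda$ by $W/\Lambda$

Such examples exist, so the answer to the question is yes.

**Theorem 5 (Main Theorem).** There are an abelian Polish Lévy group $G$, a Polish group $X$ and a continuous injective homomorphism $i:G\to X$, such that the translation action $g\cdot x=i(g)+x$ of $G$ on $X$ preserves a nonzero $\sigma$-finite Borel measure $\nu'$. Hence it is nonsingular for every probability measure $\mu\sim\nu'$. The action is free: $g\cdot x\ne x$ for all $g\ne0$, $x\in X$. In particular it is nontrivial.

**Theorem 6.** For the same $G$ and $X$: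

* (a) $\nu'$ is infinite and the action on $(X,\nu')$ is ergodic.
* (b) There is also a probability measure $\mu_\gamma$ on $X$ for which the action is nonsingular, free and ergodic, and such that no $\sigma$-finite $G$-invariant measure is equivalent to $\mu_\gamma$ (type III).

**The design.** Let $x=(x_1,x_2,\dots)$ with $x_i\in\mathbb R^{N_i}$, where the dimensions $N_i$ will be chosen later. Infinite-dimensional space has no Lebesgue measure, but the product of the uniform measures on balls $D_i\subset\mathbb R^{N_i}$ of volume $1$ is almost one: translating by a sequence $w$ that is small enough in late coordinates moves little mass. So we shall have a Banach space $W$ of admissible translations inside a larger space $B$ that carries a $W$-invariant measure $\nu$. The group $W$ is not Lévy, having no nonzero compact subgroups. To create tori, divide by a discrete group $\Lambda=\bigcup\Lambda_n$, where $\Lambda_n$ is a lattice in $E_n=\mathbb R^{N_1}\oplus\dots\oplus\mathbb R^{N_n}$. The tori $E_n/\Lambda_n$ must concentrate, and $\Lambda$ must be discrete in $B$ so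 that $\nu$ descends to $B/\Lambda$.

**Lattices.** A *lattice* $L$ in a Euclidean space $E$ is the integer span of a basis of $E$. Its *dual* is $L^*=\{p\in E:p\cdot y\in\mathbb Z\ \forall y\in L\}$, also a lattice; $\lambda_1(L)$ is the length of a shortest nonzero vector; $\operatorname{covol}(L)$ is the volume of $E/L$. The continuous characters of the torus $E/L$ are $x\mapsto e^{2\pi ip\cdot x}$, $p\in L^*$. Example: for $L=a\mathbb Z^N$ with $a>0$, $L^*=a^{-1}\mathbb Z^N$, $\lambda_1(L)=a$, $\lambda_1(L^*)=1/a$.

Concentration on $E/L$ is governed by the shortest dual vector.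

**Lemma 7.** Let $L$ be a lattice in $E$ and let $f:E\to\mathbb R$ be $L$-periodic and $\ell$-Lipschitz for the Euclidean norm. With respect to Haar measure $m$ on $E/L$, $\operatorname{Var}f\le\dfrac{\ell^2}{4\pi^2\lambda_1(L^*)^2}$.

*Proof.* Let $c_\chi$, $\chi\in L^*$, be the Fourier coefficients of $f$, and let $e_j$ be an orthonormal basis of $E$. By Rademacher's theorem $f$ is differentiable a.e., and $|\nabla f|\le\ell$ a.e. The difference quotient $t^{-1}(f(x+te_j)-f(x))$ has Fourier coefficients $t^{-1}(e^{2\pi it\chi_j}-1)c_\chi$. It is bounded by $\ell$ and converges a.e. to $\partial_jf$ as $t\to0$, so by dominated convergence $\partial_jf$ has Fourier coefficients $2\pi i\chi_jc_\chi$. Parseval, summed over $j$, gives $\int|\nabla f|^2dm=\sum_\chi4\pi^2|\chi|^2|c_\chi|^2$. Hence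
$$\operatorname{Var}f=\sum_{\chi\ne0}|c_\chi|^2\le\frac1{4\pi^2\lambda_1(L^*)^2}\int|\nabla f|^2\,dm\le\frac{\ell^2}{4\pi^2\lambda_1(L^*)^2}.\qquad\square$$

So we want $\lambda_1(\Lambda_n^*)\to\infty$. The norms will be
$$\|x\|_W=\sum_i|x_i|,\qquad \|x\|_B^2=\sum_i2^{-i}N_i^{-1}|x_i|^2 .$$
The factor $N_i^{-1}$ is there because a ball of volume $1$ in $\mathbb R^N$ has radius of order $\sqrt N$: $\|\cdot\|_B$ has to be finite where $\nu$ lives. We look for lattices $\Lambda_n\subset E_n$, with $E_0=\Lambda_0=0$, such that for all $n\ge1$: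

* (L1) $\Lambda_{n-1}\subset\Lambda_n$ and $\Lambda_n\cap E_{n-1}=\Lambda_{n-1}$;
* (L2) $\|\beta\|_B\ge1$ for all $0\ne\beta\in\Lambda_n$;
* (L3) $\lambda_1(\Lambda_n^*)\ge n$.

**First attempt: a direct sum.** Take $\Lambda_n=M_1\oplus\dots\oplus M_n$ with lattices $M_i\subset\mathbb R^{N_i}$. Then (L1) holds, but $\Lambda_n^*\supset M_1^*$, so $\lambda_1(\Lambda_n^*)$ stays bounded. This is fatal for the group too: $x\mapsto x_1$ induces a continuous homomorphism of $W/\Lambda$ onto the torus $\mathbb R^{N_1}/M_1$, so $W/\Lambda$ has nontrivial characters, and is not Lévy by Proposition 2. Each character of $E_{n-1}/\Lambda_{n-1}$ must become *longer* when extended to $E_n/\Lambda_n$. So the new generators must have components in $E_{n-1}$.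

**Second attempt: twist, one dimension at a time.** Start with $\mathbb Z\subset\mathbb R$ and add a generator $(x,y)\in\mathbb R^2$, $y\ne0$. The dual of the new lattice is $\{(p,s):p\in\mathbb Z,\ px+sy\in\mathbb Z\}$. The dual vectors over $p=1$ have $s=(m-x)/y$ with $m\in\mathbb Z$, and the smallest $|s|$ is $\operatorname{dist}(x,\mathbb Z)/|y|\le\frac1{2|y|}$. With $x=\frac12$ the vector $1$ of the old dual is lengthened to $\sqrt{1+1/(4y^2)}$. This is a big gain only if $y$ is small. But then $2(\frac12,y)-(1,0)=(0,2y)$ is a short lattice vector, against the spirit of (L2). If instead $y$ is large, then $(0,1/y)$ is a short dual vector.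

The conflict is that in $\mathbb R$ a lattice $M$ has $\lambda_1(M)\lambda_1(M^*)=1$. Raising the dimension does not help by itself: for $M=a\mathbb Z^N$ the product is still $1$, while already (L2), (L3) for $n=1$ ask for $\lambda_1(\Lambda_1)\ge\sqrt{2N_1}$ and $\lambda_1(\Lambda_1^*)\ge1$. What gets us past this point is that in high dimension there are lattices $M$ for which $\lambda_1(M)$ and $\lambda_1(M^*)$ are *both* of order $\sqrt N$ when suitably scaled. With such an $M$ in the new block we can also choose the twist at random: if $\lambda_1(M^*)$ is large, a random coset of $M^*$ avoids a fixed ball with probability exponentially close to $1$ in $N$, so one twist lengthens finitely many old characters at once.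

## 4. Lattices that are long together with their duals

Let $\omega_N$ be the volume of the unit ball in $\mathbb R^N$. Since $\Gamma(x+1)\ge\int_x^\infty t^xe^{-t}dt\ge(x/e)^x$ for $x>0$ (here $\Gamma(\cdot)$ is Euler's function),
$$\omega_N=\frac{\pi^{N/2}}{\Gamma(\frac N2+1)}\le\Big(\frac{2\pi e}N\Big)^{N/2}. \tag{2}$$

**Lemma 8.** Let $A,R>0$. For all sufficiently large even $N$ there is a lattice $M\subset\mathbb R^N$ with $\lambda_1(M)\ge A\sqrt N$ and $\lambda_1(M^*)\ge R$.

*Proof.* Let $N=2k$ with $k\ge2$, let $q\ge\max(N,36)$ be prime, and put $\rho=\frac1{12}\sqrt{qN}$. Then $\rho\le q/12<q$, and $\rho\ge\frac12\sqrt N$ because $\sqrt q\ge6$.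

**Step 1: count integer points in a ball of radius $\rho$.** Unit cubes centered at the integer points $y$ with $|y|<\rho$ have disjoint interiors and lie in the ball of radius $\rho+\frac12\sqrt N\le2\rho$. By (2) the number of these points is at most
$$\omega_N(2\rho)^N\le\Big(\frac{2\pi e}N\cdot\frac{4qN}{144}\Big)^{N/2}=\Big(\frac{8\pi e}{144}\,q\Big)^k\le2^{-k}q^k,$$
since $8\pi e<72$.

**Step 2: choose a code at random, avoiding these points.** Let $\mathcal C$ be a uniformly random $k$-dimensional subspace of $\mathbb F_q^N$. As $N=2k$, $\mathcal C\mapsto\mathcal C^\perp$ is a bijection of the set of $k$-dimensional subspaces, so $\mathcal C^\perp$ is uniform as well. For $v\neq0$, by symmetry, $P(v\in\mathcal C)=\frac{q^k-1}{q^N-1}\le q^{-k}$. A nonzero integer point with $|y|<\rho<q$ is nonzero mod $q$. So the expected number of nonzero $y\in\mathbb Z^N$ with $|y|<\rho$ and $y\bmod q\in\mathcal C$ is at most $2^{-k}$, and the same holds for $\mathcal C^\perp$. As $2\cdot2^{-k}<1$, some $\mathcal C$ has no such $y$, neither for $\mathcal C$ nor for $\mathcal C^\perp$.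 Put $M_{\mathcal C}=\{y\in\mathbb Z^N:y\bmod q\in\mathcal C\}$, a lattice since it contains $q\mathbb Z^N$. Then $\lambda_1(M_{\mathcal C})\ge\rho$ and $\lambda_1(M_{\mathcal C^\perp})\ge\rho$.

**Step 3: identify the dual and rescale.** Since $q\mathbb Z^N\subset M_{\mathcal C}$, every element of $M_{\mathcal C}^*$ has the form $u/q$ with $u\in\mathbb Z^N$. And $u/q\in M_{\mathcal C}^*$ iff $u\cdot y\equiv0\bmod q$ whenever $y\bmod q\in\mathcal C$, iff $u\bmod q\in\mathcal C^\perp$. So $M_{\mathcal C}^*=\frac1qM_{\mathcal C^\perp}$ and $\lambda_1(M_{\mathcal C}^*)\ge\rho/q=\sqrt N/(12\sqrt q)$. Let $M=aM_{\mathcal C}$ with $a=12A/\sqrt q$. Then $\lambda_1(M)\ge a\rho=A\sqrt N$ and $\lambda_1(M^*)\ge a^{-1}\rho/q=\sqrt N/(144A)$, which is at least $R$ once $N\ge(144AR)^2$. $\square$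

## 5. Gluing lattices by a random homomorphism

**Lemma 9.** There are even numbers $N_1,N_2,\dots\ge4$ and lattices $\Lambda_n\subset E_n$ satisfying (L1), (L2), (L3) for all $n\ge1$.

*Proof.* Suppose $\Lambda_{n-1}\subset E_{n-1}$ is given, satisfying the conditions if $n\ge2$; for $n=1$ it is $0$. We construct $N=N_n$ and $\Lambda_n$.

**Step 1: list the old characters that are too short.** Let $F=\{p\in\Lambda_{n-1}^*:0<|p|<n\}$, a finite set (empty if $n=1$). By Lemma 8 choose an even $N\ge4$ with $2^N>|F|$ and a lattice $M\subset\mathbb R^N$ with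
$$\lambda_1(M)\ge2^{n/2}\sqrt N,\qquad\lambda_1(M^*)\ge4n .$$

**Step 2: choose a twist that lengthens all of them.** Let $y_1,\dots,y_N$ be a basis of $M$, and let $\varphi:M\to E_{n-1}/\Lambda_{n-1}$ be the homomorphism for which the $\varphi(y_j)$ are independent and Haar distributed. Each $p\in F$ induces a surjective character $p:E_{n-1}/\Lambda_{n-1}\to\mathbb R/\mathbb Z$, which carries Haar measure to Haar measure. So the $p(\varphi(y_j))$, $j\le N$, are independent and uniform. Consider
$$\theta_p=\{s\in\mathbb R^N:\ s\cdot y\equiv-p(\varphi(y))\bmod\mathbb Z\ \ \forall y\in M\}.$$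
It suffices to test $y=y_1,\dots,y_N$. The map $s\mapsto(s\cdot y_j)_j$ is a linear isomorphism of $\mathbb R^N$ under which the preimage of $\mathbb Z^N$ is $M^*$, so it induces $\mathbb R^N/M^*\cong(\mathbb R/\mathbb Z)^N$. Hence $\theta_p$ is a Haar-random coset of $M^*$. It meets $\{|s|<n\}$ iff this random point of $\mathbb R^N/M^*$ lies in the image of the ball, which has volume at most $\omega_Nn^N$. On the other hand the open balls of radius $2n$ about the points of $M^*$ are disjoint, so $\omega_N(2n)^N\le\operatorname{covol}(M^*)$. Therefore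
$$P\big(\theta_p\text{ meets }\{|s|<n\}\big)\le\frac{\omega_Nn^N}{\operatorname{covol}(M^*)}\le2^{-N}.$$
Since $|F|\,2^{-N}<1$, we can fix $\varphi$ such that for every $p\in F$ all $s\in\theta_p$ satisfy $|s|\ge n$.

**Step 3: define $\Lambda_n$.** Let
$$\Lambda_n=\{(x,y)\in E_{n-1}\oplus\mathbb R^N:\ y\in M,\ x\in\varphi(y)\},$$
where $\varphi(y)$ is viewed as a coset of $\Lambda_{n-1}$ in $E_{n-1}$. Choosing $x_j\in\varphi(y_j)$ we get $\Lambda_n=\Lambda_{n-1}\oplus\bigoplus_j\mathbb Z(x_j,y_j)$. So $\Lambda_n$ is a lattice in $E_n$.

**Step 4: verify the conditions.** (L1): the elements with $y=0$ are those with $x\in\varphi(0)=\Lambda_{n-1}$.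

(L2): if $y\ne0$, then $\|(x,y)\|_B\ge2^{-n/2}N^{-1/2}|y|\ge2^{-n/2}N^{-1/2}\cdot2^{n/2}\sqrt N=1$. If $y=0$, then $x\in\Lambda_{n-1}$ and the induction hypothesis applies.

(L3): let $0\ne(p,s)\in\Lambda_n^*$. Testing on $\Lambda_{n-1}$ gives $p\in\Lambda_{n-1}^*$. If $p=0$, then $s\cdot y\in\mathbb Z$ for all $y\in M$, so $0\ne s\in M^*$ and $|s|\ge4n$. If $|p|\ge n$, we are done. Otherwise $p\in F$, and $p\cdot x+s\cdot y\in\mathbb Z$ for $y\in M$, $x\in\varphi(y)$ says exactly that $s\in\theta_p$, so $|s|\ge n$. $\square$

We fix these $N_i$ and $\Lambda_n$ from now on.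

## 6. The group $W/\Lambda$ is Lévy

Let $Y=\prod_i\mathbb R^{N_i}$, $W=\{x\in Y:\|x\|_W<\infty\}$, a separable Banach space, and $B=\{x\in Y:\|x\|_B<\infty\}$, a separable Hilbert space. Since $\|x\|_B^2\le\sum|x_i|^2\le\|x\|_W^2$, we have $W\subset B$ continuously. The union $\bigcup_nE_n$ is dense in $W$.

Let $\Lambda=\bigcup_n\Lambda_n\subset W$. By (L2), distinct elements of $\Lambda$ are at $B$-distance at least $1$, hence also at $W$-distance at least $1$. So $\Lambda$ is a countable discrete closed subgroup of both $B$ and $W$, and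
$$G=W/\Lambda,\qquad X=B/\Lambda$$
are Polish abelian groups. Iterating (L1), for $m>n$ we get $\Lambda_m\cap E_n=\Lambda_m\cap E_{m-1}\cap E_n=\Lambda_{m-1}\cap E_n=\dots=\Lambda_n$; so $\Lambda\cap E_n=\Lambda_n$. Hence $E_n\to G$ induces a continuous injective homomorphism of the torus $E_n/\Lambda_n$ into $G$. Its image $K_n$ is a compact subgroup, isomorphic as a topological group to the torus. Clearly $K_1\subset K_2\subset\cdots$ and $\bigcup K_n$ is dense in $G$.

**Proposition 10.** $(K_n,m_n)$ is a Lévy family. So $G$ is a Lévy group.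

*Proof.* This is the variance argument of Section 1, with Lemma 7 in place of the Efron–Stein inequality. Shrinking $V$, assume $V$ is the image in $G$ of $\{\|w\|_W<\varepsilon\}$, an open set. Let $A\subset K_n$ be Borel with $m_n(A)>0$, and let $\tilde A\subset E_n$ be its preimage. For $x\in E_n$ put
$$f(x)=\min\Big\{\varepsilon,\ \inf_{a\in\tilde A}\|x-a\|_W\Big\}.$$
As $\tilde A+\Lambda_n=\tilde A$, $f$ is $\Lambda_n$-periodic, and we regard it as a function on $K_n$. It vanishes on $A$. If $f(x)<\varepsilon$, then $\|x-a\|_W<\varepsilon$ for some $a\in\tilde A$, so the image of $x$ is in $A+V$; thus $f=\varepsilon$ off $A+V$. Therefore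
$$\operatorname{Var}_{m_n}f=\tfrac12\iint(f(x)-f(y))^2\,dm_n\,dm_n\ge\varepsilon^2\,m_n(A)\,(1-m_n(A+V)).$$
On $E_n$ there are $n$ blocks, so by Cauchy–Schwarz $\|x\|_W\le\sqrt n\,|x|$, and $f$ is $\sqrt n$-Lipschitz. By Lemma 7 and (L3), $\operatorname{Var}f\le\frac n{4\pi^2n^2}\le\frac1n$. Hence
$$1-m_n(A+V)\le\frac1{n\,\varepsilon^2\,m_n(A)},$$
which tends to $0$ for $A=A_n$ with $\liminf m_n(A_n)>0$. $\square$

Let $i:G\to X$, $w+\Lambda\mapsto w+\Lambda$. It is a continuous homomorphism, injective because $\Lambda\subset W$. So $g\cdot x=i(g)+x$ is a continuous, hence Borel, action of $G$ on $X$. If $g\cdot x=x$, then $i(g)=0$ and $g=0$: the action is free. To prove Theorem 5 it remains to find the invariant measure.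

## 7. A measure on $B$ invariant under $W$

**Construction of $\nu$.** Let $D_i\subset\mathbb R^{N_i}$ be the closed ball about $0$ of volume $1$, let $r_i$ be its radius, and $u_i$ Lebesgue measure on $D_i$, a probability measure. The ball of radius $\frac12\sqrt{N_i}$ contains a unit cube, so $r_i\le\frac12\sqrt{N_i}$. Let
$$Y_n=E_n\times\prod_{i>n}D_i,\qquad\nu_n=\mathrm{Leb}_{E_n}\otimes\bigotimes_{i>n}u_i\ \text{ on }Y_n .$$
Then $Y_n\subset Y_{n+1}$, and restricting $\nu_{n+1}$ to $x_{n+1}\in D_{n+1}$ gives $\nu_{n+1}|_{Y_n}=\nu_n$. So $\nu(S)=\lim_n\nu_n(S\cap Y_n)$ is an increasing limit and defines a measure on $Y$, concentrated on $\bigcup_nY_n$, with $\nu|_{Y_n}=\nu_n$. It is $\sigma$-finite, and $\nu(Y_0)=1$. Since $\sum_i2^{-i}N_i^{-1}r_i^2\le\frac14\sum_i2^{-i}<\infty$, each $Y_n\subset B$, so $\nu$ is concentrated on $B$. Here $B$ is a Borel subset of $Y$, and the Borel sets of the Hilbert space $B$ are the traces of Borel sets of $Y$: the inclusion $B\to Y$ is continuous, and conversely an open set of $B$ is a countable union of closed $\|\cdot\|_B$-balls,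 which are Borel in $Y$ because $\|\cdot\|_B$ is a supremum of continuous functions on $Y$.

A translation by $w$ of bounded Euclidean length displaces a portion of $D_i$ bounded in terms of $|w|$ alone, whatever the dimension:

**Lemma 11.** Let $N\ge2$, let $D\subset\mathbb R^N$ be a ball of volume $1$ and $w\in\mathbb R^N$. Then $\mathrm{Leb}(D\setminus(D+w))\le\sqrt{2e}\,|w|$ and $\mathrm{Leb}((D+w)\setminus D)\le\sqrt{2e}\,|w|$.

*Proof.* Let $w\ne0$ and let $r$ be the radius. Each line parallel to $w$ meets $D$ in a segment $J$ (or not at all) and $D+w$ in $J+w$, and $J\setminus(J+w)$ has length at most $|w|$. The lines meeting $D$ are parametrized by a ball of radius $r$ in $\mathbb R^{N-1}$. Since $r=\omega_N^{-1/N}$,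
$$\mathrm{Leb}(D\setminus(D+w))\le|w|\,\omega_{N-1}r^{N-1}=|w|\,\frac{\omega_{N-1}}{\omega_N}\,\omega_N^{1/N}.$$
By log-convexity, $\Gamma(\frac N2+1)^2\le\Gamma(\frac N2+\frac12)\,\Gamma(\frac N2+\frac32)=\frac{N+1}2\,\Gamma(\frac N2+\frac12)^2$. So
$$\frac{\omega_{N-1}}{\omega_N}=\frac{\Gamma(\frac N2+1)}{\sqrt\pi\,\Gamma(\frac N2+\frac12)}\le\sqrt{\frac{N+1}{2\pi}} .$$
With $\omega_N^{1/N}\le\sqrt{2\pi e/N}$ from (2), the product is at most $\sqrt{e(N+1)/N}\le\sqrt{2e}$. The second bound follows by applying the first to $-w$ and translating. $\square$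

**Lemma 12.** $\nu$ is invariant under translation by every $w\in W$.

*Proof.* Let $w\in W$ and let $\nu^w(S)=\nu(S-w)$. This measure is built from the sets $D_i+w_i$ exactly as $\nu$ is built from the $D_i$. Put
$$Z_n=E_n\times\prod_{i>n}\big(D_i\cap(D_i+w_i)\big),\qquad Z_n\subset Z_{n+1}.$$

**Step 1: $\nu=\nu^w$ on each $Z_n$.** Consider sets $S\times\prod_{n<i\le m}S_i\times\prod_{i>m}(D_i\cap(D_i+w_i))$ with $m\ge n$, Borel $S\subset E_n$, $\mathrm{Leb}(S)<\infty$, and Borel $S_i\subset D_i\cap(D_i+w_i)$. They form a $\pi$-system generating the Borel sets of $Z_n$, and $Z_n$ is a countable union of such sets (let $S$ run through balls). On such a set both measures give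
$$\mathrm{Leb}(S)\prod_{n<i\le m}\mathrm{Leb}(S_i)\prod_{i>m}\mathrm{Leb}\big(D_i\cap(D_i+w_i)\big)<\infty,$$
$\nu$ because $Z_n\subset Y_n$ and $\nu|_{Y_n}=\nu_n$, and $\nu^w$ for the same reason with $D_i+w_i$ in place of $D_i$. So they agree on $Z_n$.

**Step 2: both measures live on $\bigcup_nZ_n$.** By Lemma 11, $\sum_iu_i(D_i\setminus(D_i+w_i))\le\sqrt{2e}\,\|w\|_W<\infty$. By Borel–Cantelli, for each $m$, $\nu_m$-a.e. $x\in Y_m$ has $x_i\in D_i\cap(D_i+w_i)$ for all large $i$; that is, $x\in\bigcup_nZ_n$. Hence $\nu$ is concentrated on $\bigcup_nZ_n$. By the second bound of Lemma 11 the same holds for $\nu^w$. With Step 1, $\nu^w=\nu$. $\square$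

## 8. Descent to $B/\Lambda$

Let $\tau:B\to X$ be the quotient map. The measure $\tau_*\nu$ is of no use: it counts each fundamental domain, and gives only the values $0$ and $\infty$. We restrict to one domain.

**Step 1: a Borel domain.** Call a Borel set $F\subset B$ a *domain* if it meets each coset of $\Lambda$ exactly once. Cover $B$ by countably many open sets $U_1,U_2,\dots$ of $\|\cdot\|_B$-diameter less than $1$. By (L2), $\tau|_{U_j}$ is injective. Put
$$F=\bigcup_j\Big(U_j\setminus\bigcup_{i<j}(U_i+\Lambda)\Big),$$
a Borel set. Given a coset $c$, let $j$ be minimal with $c\cap U_j\ne\emptyset$. All of $c$ lies in $U_j+\Lambda$, and no point of $c$ lies in $U_i+\Lambda$ for $i<j$; so $c\cap F=c\cap U_j$, one point. Thus $F$ is a domain.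

**Step 2: the measure.** For Borel $A\subset X$ let $\nu'(A)=\nu(F\cap\tau^{-1}A)$. The map $\tau|_F:F\to X$ is a Borel bijection of standard Borel spaces, hence a Borel isomorphism; so $\nu'$ is $\sigma$-finite because $\nu|_F$ is. Since $\Lambda\subset W$, $\nu$ is $\Lambda$-invariant, and $\nu=\sum_{\beta\in\Lambda}\nu|_{F+\beta}$. If $\nu(F)$ were $0$, then $\nu$ would be $0$. So $\nu'\ne0$.

**Step 3: independence of the domain.** Let $F'$ be another domain and let $P\subset B$ be Borel with $P+\Lambda=P$. Then
$$\nu(F\cap P)=\sum_{\beta\in\Lambda}\nu\big(F\cap P\cap(F'+\beta)\big)=\sum_{\beta\in\Lambda}\nu\big((F-\beta)\cap P\cap F'\big)=\nu(F'\cap P).$$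

**Step 4: invariance.** Let $g=w+\Lambda\in G$, let $A\subset X$ be Borel and $P=\tau^{-1}A$. Then $\tau^{-1}(gA)=P+w$, and $F-w$ is a domain. By Lemma 12 and Step 3,
$$\nu'(gA)=\nu(F\cap(P+w))=\nu((F-w)\cap P)=\nu(F\cap P)=\nu'(A).$$

So $\nu'$ is $G$-invariant, nonzero and $\sigma$-finite. It has equivalent probability measures, and each of these is quasi-invariant. With Section 6 this proves Theorem 5. $\blacksquare$

## 9. Infinite total mass and ergodicity

Both remaining proofs use translations in finitely many coordinates, through the following remark.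

**Lemma 13.** Let $(Z,\kappa)$ be a standard Borel space with a $\sigma$-finite measure, and let $h:\mathbb R^d\times Z\to\mathbb R$ be Borel. Suppose that for each $t\in\mathbb R^d$, $h(x+t,z)=h(x,z)$ for $\mathrm{Leb}\otimes\kappa$-a.e. $(x,z)$. Then there is a Borel function $c$ on $Z$ with $h(x,z)=c(z)$ a.e.

*Proof.* By Fubini, for $\kappa$-a.e. $z$ we have $h(x+t,z)=h(x,z)$ for a.e. $(t,x)$. For such $z$ choose $x_0$ with $h(x_0+t,z)=h(x_0,z)$ for a.e. $t$; so $h(\cdot,z)$ is a.e. constant. Replacing $h$ by $\arctan h$, we may assume $h$ bounded. Then the constant is $\int h(x,z)\eta(x)\,dx$ with $\eta$ a fixed probability density, a Borel function of $z$. (In the general case we apply $\tan$ at the end, setting $c=0$ on the null set of remaining $z$.) $\square$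

**Proof of Theorem 6(a).** **Step 1: $\nu'(X)=\infty$.** If $\nu'$ were finite, the normalized measure would be preserved by a continuous action of a Lévy group on a Polish space, and the action would be trivial by Proposition 2. But it is free and $G\ne0$.

**Step 2: lift an invariant set.** Let $Q\subset X$ be Borel with $\nu'(Q\triangle gQ)=0$ for all $g\in G$, and $P=\tau^{-1}Q$. For $w\in W$, the $\Lambda$-invariant set $P\triangle(P+w)$ meets $F$ in a $\nu$-null set, hence also each $F+\beta$. So $\nu(P\triangle(P+w))=0$.

**Step 3: $P$ does not depend on the first $m$ coordinates.** Apply Lemma 13 on $Y_m=E_m\times\prod_{i>m}D_i$ with the measure $\nu_m=\nu|_{Y_m}$ and translations by $E_m\subset W$, which preserve $Y_m$. It gives Borel functions $h_m$ with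
$$1_P(x)=h_m(x_{m+1},x_{m+2},\dots)\quad\text{for }\nu_m\text{-a.e. }x\in Y_m .$$

**Step 4: zero-one law.** Since $Y_0\subset Y_m$ and $\nu_m|_{Y_0}=\nu_0=\bigotimes_iu_i$, the set $P\cap Y_0$ is, mod $\nu_0$-null sets, $\sigma(x_i:i>m)$-measurable for every $m$. So under the probability measure $\nu_0$ it is independent of $\sigma(x_1,\dots,x_m)$ for every $m$, hence of the whole $\sigma$-algebra, hence of itself. So $1_P$ equals a constant $c\in\{0,1\}$ $\nu_0$-a.e.

**Step 5: from $Y_0$ to $Y_m$.** By Step 4, $h_m=c$ a.e. for $\bigotimes_{i>m}u_i$, the distribution of $(x_{m+1},x_{m+2},\dots)$ under $\nu_0$. By Step 3, $1_P=c$ $\nu_m$-a.e. on $Y_m$, for each $m$. So $P$ is $\nu$-null or conull, and $Q$ is $\nu'$-null or conull. $\blacksquare$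

Theorem 4 now applies to $(X,\nu')$: for every non-null Borel $A\subset X$ and every neighborhood $V$ of $0$ in $G$, the outer measure of $V\cdot A$ is infinite.

## 10. A Gaussian measure of type III

**Proof of Theorem 6(b).** Let $\gamma$ be the standard Gaussian product measure on $Y$. Since $\int\|x\|_B^2\,d\gamma=\sum_i2^{-i}N_i^{-1}N_i<\infty$, $\gamma(B)=1$. Let $\mu_\gamma=\tau_*\gamma$, a probability measure on $X$.

**Step 1: $\gamma$ is quasi-invariant under $W$.** This is a case of the Cameron–Martin (or Kakutani) theorem: if $\sum|w_i|^2<\infty$, in particular if $w\in W$, then the translate $\gamma^w$ is equivalent to $\gamma$. We recall the proof. The functions $f_m(x)=\exp\sum_{i\le m}(w_i\cdot x_i-\frac12|w_i|^2)$ form a martingale under $\gamma$ with $\int f_m^2\,d\gamma=\exp\sum_{i\le m}|w_i|^2$ bounded; so $f_m\to f$ in $L^2$, and $f_m$ is the conditional expectation of $f$ given $x_1,\dots,x_m$. For a set $S$ depending on $x_1,\dots,x_m$ only, $\gamma^w(S)=\int_Sf_m\,d\gamma=\int_Sf\,d\gamma$. So $\gamma^w=f\gamma\ll\gamma$. Applying this to $-w$ and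 translating by $w$, $\gamma\ll\gamma^w$.

**Step 2: the action on $(X,\mu_\gamma)$ is nonsingular, free and ergodic.** For $g=w+\Lambda$ and $P=\tau^{-1}A$, $\tau^{-1}(g^{-1}A)=P-w$, so $\mu_\gamma(g^{-1}A)=\gamma(P-w)$ vanishes iff $\gamma(P)=\mu_\gamma(A)$ does. Freeness was shown in Section 6. For ergodicity, let $\mu_\gamma(Q\triangle gQ)=0$ for all $g$, and $P=\tau^{-1}Q$. Then $\gamma(P\triangle(P+w))=0$ for all $w\in W$. Let $\gamma^{>m}$ be the law of $(x_{m+1},x_{m+2},\dots)$ under $\gamma$. Since $\gamma\sim\mathrm{Leb}_{E_m}\otimes\gamma^{>m}$, Lemma 13 shows that $P$ is, mod $\gamma$-null sets, $\sigma(x_i:i>m)$-measurable, for every $m$. As in Step 4 of the proof of (a), $\gamma(P)\in\{0,1\}$.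

It remains to exclude an equivalent invariant measure. Suppose $\kappa\sim\mu_\gamma$ is $\sigma$-finite and $G$-invariant.

**Step 3: lift $\kappa$ to a $W$-invariant measure on $B$ equivalent to $\gamma$.** For Borel $S\subset B$ put
$$\tilde\kappa(S)=\int_X\#\big(S\cap\tau^{-1}(x)\big)\,d\kappa(x)=\sum_{\beta\in\Lambda}\kappa\big(\tau(S\cap(F+\beta))\big),$$
with $F$ the domain of Section 8. The two expressions agree because the sets $F+\beta$ partition $B$ and each meets each coset exactly once; the sets $\tau(S\cap(F+\beta))$ are Borel since $\tau$ is injective on $F+\beta$. If $X=\bigcup X_k$ with $\kappa(X_k)<\infty$, then $\tilde\kappa(\tau^{-1}(X_k)\cap(F+\beta))=\kappa(X_k)$; so $\tilde\kappa$ is $\sigma$-finite. For $w\in W$ and $g=w+\Lambda$, $\#((S+w)\cap\tau^{-1}(x))=\#(S\cap\tau^{-1}(g^{-1}\cdot x))$, so $\tilde\kappa(S+w)=\tilde\kappa(S)$ by the invariance of $\kappa$. Finally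
$$\tilde\kappa(S)=0\iff\kappa(\tau(S))=0\iff\gamma(S+\Lambda)=0\iff\gamma(S)=0,$$
the middle equivalence because $\kappa\sim\mu_\gamma$ and $\tau^{-1}(\tau(S))=S+\Lambda$, the last because $\gamma$ is quasi-invariant under the countable group $\Lambda\subset W$. So $\tilde\kappa\sim\gamma$, and $\rho=d\tilde\kappa/d\gamma$ satisfies $0<\rho<\infty$ a.e.

**Step 4: what invariance under $E_m$ says about $\rho$.** Fix $m$, let $d=\dim E_m$, write $x=(x',z)$ with $x'\in E_m$, and let $\eta_d(x')=(2\pi)^{-d/2}e^{-|x'|^2/2}$. Then $\tilde\kappa=\rho\,\eta_d(x')\;\mathrm{Leb}_{E_m}\otimes\gamma^{>m}$. Both $\tilde\kappa$ and $\mathrm{Leb}_{E_m}\otimes\gamma^{>m}$ are $\sigma$-finite and invariant under $E_m$, so by uniqueness of the density $\rho\,\eta_d$ is a.e. invariant under each translation in $E_m$. By Lemma 13, $\rho\,\eta_d=c(z)\in(0,\infty)$ a.e. That is,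
$$\log\rho=\tfrac12|x'|^2+T,\qquad T=\log c(z)+\tfrac d2\log2\pi .$$

**Step 5: $\log\rho$ is spread out too thinly to exist.** Under $\gamma$, $\frac12|x'|^2$ is independent of $T$, a function of $z$, and has the Gamma$(d/2,1)$ density $t^{d/2-1}e^{-t}/\Gamma(\frac d2)$, $t>0$. For $d>2$ this density is largest at $t=\frac d2-1=:a$, and by Stirling's formula its maximum $b_d=(a/e)^a/\Gamma(a+1)$ tends to $0$ as $d\to\infty$. Conditioning on $T$, we get $\gamma(t\le\log\rho\le t+1)\le b_d$ for every $t\in\mathbb R$. The function $\rho$ does not depend on $m$, and $d=\dim E_m\to\infty$ as $m\to\infty$. Hence $\gamma(t\le\log\rho\le t+1)=0$ for every $t$, which contradicts $0<\rho<\infty$ a.e. $\blacksquare$
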